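\title{The bound $\kappa^+$ for the dual Kinna--Wagner principle in symmetric extensions is optimal}

\begin{abstract}
The dual Kinna--Wagner principle $\mathsf{KWP}^*_\alpha$ says that every nonempty set is a surjective image of the $\alpha$-th iterated power set of an ordinal. If $(\mathbb P,\mathcal G,\mathcal F)$ is a symmetric system with $|\mathbb P\cup\mathcal G|=\kappa$, then its symmetric extensions satisfy $\mathsf{KWP}^*_{\kappa^+}$. We prove in $\mathsf{ZFC}$ that this bound is optimal for every infinite cardinal $\kappa$: there is a filter of subgroups of the group of finite bit flips of $\mathrm{Fin}(\kappa,2)$ such that $\mathsf{KWP}^*_\beta$ fails in the symmetric extension for every $\beta<\kappa^+$. The failures are witnessed by unions of $\omega$-sequences of two-element sets. The filter has a base of size $\kappa^+$, and this cannot be lowered: if $\mathcal F$ has a base of size at most $\kappa$, then $\mathsf{KWP}^*_\alpha$ is forced for some $\alpha<\kappa^+$.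
\end{abstract}

\section{Introduction}\label{sec:intro}

For a set $A$ let $\mathcal P^0(A)=A$, $\mathcal P^{\alpha+1}(A)=\mathcal P(\mathcal P^\alpha(A))$, and $\mathcal P^\lambda(A)=\bigcup_{\alpha<\lambda}\mathcal P^\alpha(A)$ for limit $\lambda$. For an ordinal $\alpha$, the \emph{dual Kinna--Wagner principle} $\mathsf{KWP}^*_\alpha$ is the following statement.
\begin{quote}
For every nonempty set $x$ there are an ordinal $\eta$ and a surjection from $\mathcal P^\alpha(\eta)$ onto $x$.
\end{quote}
Informally, every nonempty set is an image of the class $\mathcal P^\alpha(\mathrm{Ord})$. Two observations in $\mathsf{ZF}$ show what the principle measures. First, a nonempty set $x$ of rank $\gamma$ is a subset of $V_\gamma=\mathcal P^\gamma(\emptyset)$, and the identity on $x$ extends by a constant to a surjection $V_\gamma\to x$. So each single set is an image of some iterated power set of an ordinal, and the content of $\mathsf{KWP}^*_\alpha$ is that $\alpha$ steps suffice for all sets at once. Second, $\mathsf{KWP}^*_0$ is equivalent to the axiom of choice, because an image of an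 ordinal is well-ordered by least preimages. The principles become weaker as $\alpha$ grows (Section~\ref{sec:prelim}). The least $\alpha$ such that $\mathsf{KWP}^*_\alpha$ holds, if there is one, therefore measures how far a model of $\mathsf{ZF}$ is from satisfying choice.

We study this ordinal in symmetric extensions. The ground model $V$ satisfies $\mathsf{ZFC}$, and cardinals such as $\kappa^+$ are always computed in $V$. A \emph{symmetric system} is a triple $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$, where $\mathbb P$ is a notion of forcing, $\mathcal G$ is a group of automorphisms of $\mathbb P$, and $\mathcal F$ is a \emph{normal filter of subgroups} of $\mathcal G$: a nonempty family of subgroups that is closed under finite intersections, under passing to larger subgroups, and under conjugation by elements of $\mathcal G$. A \emph{base} of $\mathcal F$ is a family $\mathcal B\subseteq\mathcal F$ such that every member of $\mathcal F$ contains a member of $\mathcal B$. An automorphism $\pi$ acts on $\mathbb P$-names by the recursion $\pi\dot x=\{(\pi\dot y,\pi p):(\dot y,p)\in\dot x\}$.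 A name $\dot x$ is \emph{symmetric} if $\mathrm{sym}(\dot x)=\{\pi\in\mathcal G:\pi\dot x=\dot x\}$ belongs to $\mathcal F$, and it is \emph{hereditarily symmetric} if it is symmetric and every name in $\mathrm{dom}(\dot x)=\{\dot y:(\dot y,p)\in\dot x\text{ for some }p\}$ is hereditarily symmetric. We write $\mathsf{HS}$ for the class of hereditarily symmetric names. If $G$ is $\mathbb P$-generic over $V$, the \emph{symmetric extension} $M_G=\{\dot x^G:\dot x\in\mathsf{HS}\}$ is a transitive model of $\mathsf{ZF}$ with $V\subseteq M_G\subseteq V[G]$. We write $\Vdash_{\mathcal S}\varphi$ if every symmetric extension of $V$ by $\mathcal S$ satisfies $\varphi$. For example, if the trivial subgroup belongs to $\mathcal F$, then every name is hereditarily symmetric, $M_G=V[G]$, and $\Vdash_{\mathcal S}\mathsf{KWP}^*_0$.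

It is a known result of $\mathsf{ZFC}$ that $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$ whenever $|\mathbb P\cup\mathcal G|=\kappa$. The following question, which asks whether this bound is optimal, comes from Karagila and Schilhan \cite{KS}.
\begin{quote}
Let $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ be a symmetric system with $|\mathbb P\cup\mathcal G|=\kappa$ infinite. Is there an ordinal $\alpha<\kappa^+$ such that $\Vdash_{\mathcal S}\mathsf{KWP}^*_\alpha$?
\end{quote}
There is a reason to guess that such an $\alpha$ exists. In the proof of the bound $\kappa^+$ that we give in Section~\ref{sec:upper}, each group $H\in\mathcal F$ carries a decreasing sequence of equivalence relations on $\mathcal G$, and the sequence stabilizes at an ordinal $\delta_H<\kappa^+$ because $\mathbb P$ and $\mathcal G$ have at most $\kappa$ elements. If only $\kappa$ many groups $H$ matter, the supremum of the $\delta_H$ is still below $\kappa^+$. But the hypothesis $|\mathbb P\cup\mathcal G|=\kappa$ does not limit the filter in this way, since a group of size $\kappa$ can have $2^\kappa$ subgroups;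 for instance, the group of finite subsets of $\kappa$ under symmetric difference has a subgroup $[A]^{<\omega}$ for every $A\subseteq\kappa$. This leaves enough room for a negative answer, in every model of $\mathsf{ZFC}$ and for every infinite $\kappa$. Let $\mathrm{Fin}(S,2)$ be the set of finite partial functions from $S$ to $2$, ordered by reverse inclusion.

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:sharp}
For every infinite cardinal $\kappa$ there is a symmetric system $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ with $|\mathbb P|=|\mathcal G|=|\mathbb P\cup\mathcal G|=\kappa$ such that $\Vdash_{\mathcal S}\neg\mathsf{KWP}^*_\beta$ for every $\beta<\kappa^+$. Here $\mathbb P$ is isomorphic to $\mathrm{Fin}(\kappa,2)$ (Cohen forcing if $\kappa=\omega$), $\mathcal G$ is the abelian group of finite bit flips, and $\mathcal F$ has a base of size $\kappa^+$. In every symmetric extension by $\mathcal S$, the ordinal $\kappa^+$ is the least $\alpha$ such that $\mathsf{KWP}^*_\alpha$ holds.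
\end{theorem}

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:upper}
Let $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ be a symmetric system with $|\mathbb P\cup\mathcal G|=\kappa\ge\omega$. Then $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$. If $\mathcal F$ has a base of cardinality at most $\kappa$, then there is $\alpha<\kappa^+$ with $\Vdash_{\mathcal S}\mathsf{KWP}^*_\alpha$.
\end{theorem}

The first assertion of Theorem~\ref{thm:upper} is the known bound; one argument proves both assertions. By Theorem~\ref{thm:sharp}, the hypothesis on the size of the base cannot be weakened to $\kappa^+$.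

The proof of Theorem~\ref{thm:sharp} builds two-element sets along well-founded trees. A leaf carries the two values of a generic bit. An internal node carries the two parity classes of a family of choice functions for the pairs at its children. Section~\ref{sec:pairs} describes this step, and Section~\ref{sec:small} shows on trees of height one and two why the resulting pairs are hard to split. Section~\ref{sec:system} places trees of all ranks below $\kappa^+$ on only $\kappa$ generic bits. The central fact, proved in Section~\ref{sec:invariance}, is that an element of $\mathcal P^\beta(\eta)$ depends only on pairs of rank below $\beta$. Theorem~\ref{thm:sharp} follows in Section~\ref{sec:failure}, and Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}.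

\section{Iterated power sets and symmetric names}\label{sec:prelim}

\subsection*{Iterated power sets}
The following holds in $\mathsf{ZF}$. If $A$ is transitive, then $A\subseteq\mathcal P(A)$ and $\mathcal P(A)$ is transitive, and a union of transitive sets is transitive. By induction the sets $\mathcal P^\alpha(\eta)$ are transitive and increase with $\alpha$; they also increase with $\eta$. Three consequences will be used.
\begin{enumerate}
\item[(P1)] If $\alpha\le\beta$, then $\mathsf{KWP}^*_\alpha$ implies $\mathsf{KWP}^*_\beta$. More generally, if $x\ne\emptyset$ is contained in the range of a function $\Phi$ with $\mathrm{dom}(\Phi)\subseteq\mathcal P^\beta(\eta)$, then $x$ is an image of $\mathcal P^\beta(\eta)$: fix $x_0\in x$, send $z$ to $\Phi(z)$ if this is defined and lies in $x$, and to $x_0$ otherwise.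
\item[(P2)] If $\beta\ge1$, then $\emptyset\in\mathcal P(\eta)\subseteq\mathcal P^\beta(\eta)$.
\item[(P3)] If $y,z\in\mathcal P^\zeta(\eta)$, then $(y,z)=\{\{y\},\{y,z\}\}\in\mathcal P^{\zeta+2}(\eta)$, and every set of such pairs belongs to $\mathcal P^{\zeta+3}(\eta)$.
\end{enumerate}

\subsection*{The forcing relation}
Fix a symmetric system $(\mathbb P,\mathcal G,\mathcal F)$. As usual, $\mathbb P$ has a largest element $\mathbf 1$, which automorphisms fix. For $p\in\mathbb P$ and names $\dot x_1,\dots,\dot x_n\in\mathsf{HS}$, we write $p\Vdash\varphi(\dot x_1,\dots,\dot x_n)$ if $M_G\models\varphi(\dot x_1^G,\dots,\dot x_n^G)$ for every generic $G\ni p$, and $\Vdash\varphi$ for $\mathbf 1\Vdash\varphi$. Thus $\Vdash$ always refers to truth in the symmetric extension; in particular $\mathcal P^\beta(\check\eta)$ in a forced statement denotes the iterated power set computed in $M_G$. The relation is definable in $V$ and has the following standard properties.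
\begin{itemize}
\item \emph{Truth lemma.} $M_G\models\varphi(\dot x^G)$ if and only if some $p\in G$ forces $\varphi(\dot x)$. In particular, if $p\Vdash\exists y\,\varphi(y)$, then there are $q\le p$ and $\dot y\in\mathsf{HS}$ with $q\Vdash\varphi(\dot y)$.
\item \emph{Action on $\mathsf{HS}$.} For $\pi\in\mathcal G$ we have $\mathrm{sym}(\pi\dot x)=\pi\,\mathrm{sym}(\dot x)\,\pi^{-1}$. Since $\mathcal F$ is normal, $\dot x\in\mathsf{HS}$ implies $\pi\dot x\in\mathsf{HS}$. Moreover $\pi^{-1}G$ is generic and $(\pi\dot x)^G=\dot x^{\,\pi^{-1}G}$.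
\item \emph{Symmetry lemma.} For $\pi\in\mathcal G$, $p\Vdash\varphi(\dot x)$ if and only if $\pi p\Vdash\varphi(\pi\dot x)$.
\end{itemize}
For a set $A$ of names let $A^\bullet=\{(\dot y,\mathbf 1):\dot y\in A\}$. Its value is $\{\dot y^G:\dot y\in A\}$, and $\pi(A^\bullet)=\{\pi\dot y:\dot y\in A\}^\bullet$. So $A^\bullet\in\mathsf{HS}$ if $A\subseteq\mathsf{HS}$ and some group in $\mathcal F$ permutes $A$. The canonical names $\check x=\{\check y:y\in x\}^\bullet$ for $x\in V$ are fixed by all of $\mathcal G$. The name $(\dot y,\dot z)^\bullet=\{\{\dot y\}^\bullet,\{\dot y,\dot z\}^\bullet\}^\bullet$ has value $(\dot y^G,\dot z^G)$, satisfies $\pi(\dot y,\dot z)^\bullet=(\pi\dot y,\pi\dot z)^\bullet$, and is in $\mathsf{HS}$ if $\dot y$ and $\dot z$ are.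

\subsection*{Restricting a name}
We shall often know that some condition $p$ forces $\dot y\in\mathcal P^\beta(\check\eta)$, and wish to apply a statement about names for which $\mathbf 1$ forces this. The following operation repairs the name without losing symmetry. Fix an ordinal $\eta$. For $\dot y\in\mathsf{HS}$ and $\beta\ge1$ let
\[
\dot y\restriction\beta=\{(\dot z,q):\dot z\in\mathrm{dom}(\dot y),\ q\Vdash\dot y\in\mathcal P^\beta(\check\eta)\wedge\dot z\in\dot y\}.
\]

\begin{lemma}\label{lem:restrict}
Let $\dot y\in\mathsf{HS}$ and $\beta\ge1$.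
\begin{enumerate}
\item[(a)] $\pi(\dot y\restriction\beta)=(\pi\dot y)\restriction\beta$ for $\pi\in\mathcal G$. Hence $\mathrm{sym}(\dot y)\le\mathrm{sym}(\dot y\restriction\beta)$ and $\dot y\restriction\beta\in\mathsf{HS}$.
\item[(b)] $(\dot y\restriction\beta)^G$ is $\dot y^G$ if $\dot y^G\in\mathcal P^\beta(\eta)^{M_G}$, and is $\emptyset$ otherwise. Hence $\Vdash\dot y\restriction\beta\in\mathcal P^\beta(\check\eta)$, and $p\Vdash\dot y\in\mathcal P^\beta(\check\eta)$ implies $p\Vdash\dot y\restriction\beta=\dot y$.
\end{enumerate}
\end{lemma}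

\begin{proof}
(a) We have $\dot z\in\mathrm{dom}(\dot y)$ if and only if $\pi\dot z\in\mathrm{dom}(\pi\dot y)$. By the symmetry lemma, $q\Vdash\dot y\in\mathcal P^\beta(\check\eta)\wedge\dot z\in\dot y$ if and only if $\pi q\Vdash\pi\dot y\in\mathcal P^\beta(\check\eta)\wedge\pi\dot z\in\pi\dot y$. This gives the equation. The name is in $\mathsf{HS}$ because its domain is contained in $\mathrm{dom}(\dot y)\subseteq\mathsf{HS}$.

(b) If $(\dot z,q)\in\dot y\restriction\beta$ and $q\in G$, then $\dot z^G\in\dot y^G$ and $\dot y^G\in\mathcal P^\beta(\eta)^{M_G}$. So the value is a subset of $\dot y^G$, and it is empty if $\dot y^G\notin\mathcal P^\beta(\eta)^{M_G}$. If $\dot y^G\in\mathcal P^\beta(\eta)^{M_G}$, every element of $\dot y^G$ has the form $\dot z^G$ with $\dot z\in\mathrm{dom}(\dot y)$, and the truth lemma gives $q\in G$ with $(\dot z,q)\in\dot y\restriction\beta$. The rest follows from (P2).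
\end{proof}

\section{Bit flips and pairs}\label{sec:pairs}

Let $S$ be an infinite set, $\mathbb P=\mathrm{Fin}(S,2)$, and let $\mathcal G=[S]^{<\omega}$ be the group of finite subsets of $S$ under symmetric difference, written $+$. An element $a\in\mathcal G$ acts on $p\in\mathbb P$ by flipping the bits in $a$: $\mathrm{dom}(ap)=\mathrm{dom}(p)$, and $(ap)(u)$ is $1-p(u)$ if $u\in a$ and $p(u)$ otherwise. This map preserves inclusion, $(a+b)p=a(bp)$, and $a$ moves the condition $\{(u,0)\}$ for $u\in a$. So the action is a faithful action by automorphisms, and we regard $\mathcal G$ as a group of automorphisms of $\mathbb P$. It is abelian, so every filter of subgroups of $\mathcal G$ is normal. Every $a$ is its own inverse, and $ap=p$ whenever $a\cap\mathrm{dom}(p)=\emptyset$. A generic filter $G$ consists of the finite subsets of the function $g=\bigcup G\colon S\to 2$.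

For $X\subseteq S$ let $\chi_X(a)=|a\cap X|\bmod 2$. This is a homomorphism $\mathcal G\to\mathbb Z/2$, since $|(a+b)\cap X|=|a\cap X|+|b\cap X|-2|a\cap b\cap X|$. If $X$ is the disjoint union of sets $X_s$ ($s\in I$), then $\chi_{X_s}(a)=0$ for all but finitely many $s$, and
\begin{equation}\label{eq:additive}
\chi_X(a)=\sum_{s\in I}\chi_{X_s}(a).
\end{equation}

Let $\mathcal F$ be any filter of subgroups of $\mathcal G$. We want two-element sets whose elements are interchanged by exactly those flips that are odd on a prescribed set.

\begin{definition}\label{def:pair}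
Let $X\subseteq S$. An \emph{$X$-pair} consists of names $\dot o^0,\dot o^1\in\mathsf{HS}$ such that $\Vdash\dot o^0\ne\dot o^1$ and $a\dot o^i=\dot o^{\,i+\chi_X(a)}$ for all $a\in\mathcal G$ and $i<2$, where superscripts are added modulo $2$.
\end{definition}

\begin{lemma}\label{lem:pairs}
\begin{enumerate}
\item[(a)] \emph{(Bits.)} Let $u\in S$ and $\ker\chi_{\{u\}}\in\mathcal F$. Then $\dot o^0=\{(\check\emptyset,p):p(u)=1\}$ and $\dot o^1=\{(\check\emptyset,p):p(u)=0\}$ form a $\{u\}$-pair.
\item[(b)] \emph{(Parity step.)} Let $I\neq\emptyset$, let $X$ be the disjoint union of sets $X_s\subseteq S$ ($s\in I$), let $\dot o^0_s,\dot o^1_s$ be an $X_s$-pair for each $s$, and suppose $K=\bigcap_{s\in I}\ker\chi_{X_s}\in\mathcal F$. For $\varepsilon\colon I\to 2$ with finite support let $\dot w_\varepsilon=\{(\check s,\dot o_s^{\,\varepsilon(s)})^\bullet:s\in I\}^\bullet$, and let $\dot o^i=\{\dot w_\varepsilon:\sum_s\varepsilon(s)\equiv i\bmod 2\}^\bullet$. Then $\dot o^0,\dot o^1$ form an $X$-pair.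
\item[(c)] \emph{(Unions of pairs.)} Let $\dot o^0_j,\dot o^1_j$ be an $X_j$-pair for each $j<\omega$. Then $\dot x=\{(\check\jmath,\dot o^i_j)^\bullet:j<\omega,\ i<2\}^\bullet$ is fixed by $\mathcal G$ and is in $\mathsf{HS}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The values are $g(u)$ and $1-g(u)$, as elements of $2=\{\emptyset,\{\emptyset\}\}$, so they differ. The conditions $ap$ with $p(u)=1-i$ are exactly the conditions $q$ with $q(u)\equiv 1-i+\chi_{\{u\}}(a)$, that is, $q(u)\equiv 1-(i+\chi_{\{u\}}(a))$ modulo $2$. Hence $a\dot o^i=\dot o^{\,i+\chi_{\{u\}}(a)}$, and both names are fixed by $\ker\chi_{\{u\}}\in\mathcal F$.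

(b) For $a\in\mathcal G$ let $\nu_a(s)=\chi_{X_s}(a)$, a function with finite support. Since $a\dot o_s^{\,\varepsilon(s)}=\dot o_s^{\,\varepsilon(s)+\nu_a(s)}$, we have $a\dot w_\varepsilon=\dot w_{\varepsilon+\nu_a}$. The map $\varepsilon\mapsto\varepsilon+\nu_a$ is a bijection from the functions with sum $i$ onto those with sum $i+\sum_s\nu_a(s)$, which is $i+\chi_X(a)$ by \eqref{eq:additive}. So $a\dot o^i=\dot o^{\,i+\chi_X(a)}$. For $a\in K$ we have $\nu_a=0$, so $K$ fixes every $\dot w_\varepsilon$ and both $\dot o^i$, and these names are in $\mathsf{HS}$. The value of $\dot w_\varepsilon$ is the function $s\mapsto(\dot o_s^{\,\varepsilon(s)})^G$ on $I$. If $\varepsilon(s)\neq\varepsilon'(s)$, the values of $\dot w_\varepsilon$ and $\dot w_{\varepsilon'}$ differ at $s$. So the values of $\dot o^0$ and $\dot o^1$ are disjoint. They are nonempty since $I\ne\emptyset$, and hence distinct.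

(c) Each $a\in\mathcal G$ permutes the names $(\check\jmath,\dot o^0_j)^\bullet$ and $(\check\jmath,\dot o^1_j)^\bullet$ for each $j$.
\end{proof}

In (b), the hypothesis $K\in\mathcal F$ puts into $M_G$ a family of choice functions $w_\varepsilon$ for the pairs $\{o^0_s,o^1_s\}$, any two of which differ in finitely many places, and the new pair splits the family according to the parity of the number of differences. In (c) no such hypothesis is made. The value $x$ of $\dot x$ is, in $M_G$, the disjoint union of the $\omega$-sequence of two-element sets $\{(j,o^0_j),(j,o^1_j)\}$. Sets of this form will witness the failure of $\mathsf{KWP}^*_\beta$.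

\section{Trees of height one and two}\label{sec:small}

\subsection*{Height one: $\mathsf{KWP}^*_0$ fails}
Let $S=\omega\times\omega$ and $X_j=\{j\}\times\omega$. For finite $E\subseteq\omega$ let $K_E=\{a:a\cap X_j=\emptyset\text{ for }j\in E\}$, and let $\mathcal F$ consist of the subgroups that contain some $K_E$; this is a filter because $K_E\cap K_{E'}=K_{E\cup E'}$. The parity step, applied to the bits $(j,n)$ for $n<\omega$, has $K=K_{\{j\}}$ and gives an $X_j$-pair $\dot o^0_j,\dot o^1_j$. Its values are the sets of even and of odd finite modifications of the real $n\mapsto g(j,n)$. Let $\dot x$ be as in Lemma~\ref{lem:pairs}(c), and suppose that $p_0$ forces $\dot f\in\mathsf{HS}$ to map an ordinal $\check\eta$ onto $\dot x$. Take $E_0$ with $K_{E_0}\le\mathrm{sym}(\dot f)$ and $j\notin E_0$, then $p\le p_0$ and $\xi<\eta$ with $p\Vdash\dot f(\check\xi)=(\check\jmath,\dot o^0_j)^\bullet$, and finally $u\in X_j\setminus\mathrm{dom}(p)$. The flip $a=\{u\}$ fixes $p$, $\dot f$ and $\check\xi$ and sends $\dot o^0_j$ to $\dot o^1_j$. By the symmetry lemma $p\Vdash\dot f(\check\xi)=(\check\jmath,\dot o^1_j)^\bullet$,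 so $p\Vdash\dot o^0_j=\dot o^1_j$, which is false.

\subsection*{Height two: $\mathsf{KWP}^*_1$ fails}
If the argument of $\dot f$ is a set of ordinals $\dot y$, it may be the real $n\mapsto g(j,n)$ itself, which every flip of a point of $X_j$ moves. We add a level to the tree. Let $S=\omega^3$, $X_{j,n}=\{j\}\times\{n\}\times\omega$ and $X_j=\bigcup_nX_{j,n}$. For finite $E\subseteq\omega\cup(\omega\times\omega)$ let $K_E$ be the group of all $a$ such that $a\cap X_{j,n}=\emptyset$ whenever $(j,n)\in E$, and $|a\cap X_{j,n}|$ is even for all $n$ whenever $j\in E$. Again let $\mathcal F$ consist of the subgroups that contain some $K_E$. The parity step with $K=K_{\{(j,n)\}}$ gives $X_{j,n}$-pairs, and a second parity step with $K=K_{\{j\}}$ gives $X_j$-pairs $\dot o^0_j,\dot o^1_j$. Let $\dot x$ be their union as in Lemma~\ref{lem:pairs}(c).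

Suppose that $p_0$ forces $\dot f\in\mathsf{HS}$ to map $\mathcal P(\check\eta)$ onto $\dot x$. Take $E_0$ with $K_{E_0}\le\mathrm{sym}(\dot f)$ and $j\in\omega\setminus E_0$, then $p\le p_0$ and $\dot y\in\mathsf{HS}$ with $p\Vdash\dot y\subseteq\check\eta\wedge\dot f(\dot y)=(\check\jmath,\dot o^0_j)^\bullet$. By Lemma~\ref{lem:restrict} we may assume $\Vdash\dot y\subseteq\check\eta$. Let $E\supseteq E_0$ be finite with $K_E\le\mathrm{sym}(\dot y)$. Choose $n$ with $(j,n)\notin E$, a point $u\in X_{j,n}\setminus\mathrm{dom}(p)$, and put $a=\{u\}$. Then $ap=p$, $a\in K_{E_0}$, and $a\dot o^0_j=\dot o^1_j$. The contradiction follows as before once we know that $\Vdash a\dot y=\dot y$.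

The difficulty is that $\dot y$ was chosen after $j$. So $j$ may belong to $E$, in which case $a\notin K_E$ and $a$ need not fix the \emph{name} $\dot y$. It does fix the \emph{value}. Let $q\Vdash\check\xi\in\dot y$, and choose a second point $u'\in X_{j,n}\setminus(\mathrm{dom}(q)\cup\{u\})$. Put $b=\{u'\}$. Then $a+b=\{u,u'\}$ is even on $X_{j,n}$ and disjoint from all other sets $X_{j',n'}$, and $(j,n)\notin E$; so $a+b\in K_E$, and $b\dot y=a(a+b)\dot y=a\dot y$. Since $bq=q$, the symmetry lemma gives $q\Vdash\check\xi\in b\dot y=a\dot y$. By the truth lemma $\Vdash\dot y\subseteq a\dot y$, and applying $a$ gives $\Vdash a\dot y\subseteq\dot y$.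

\subsection*{What the general case requires}
The argument replaced $a$ by another representative $b$ of the coset $a+K_E$, chosen separately for each question ``$\xi\in y$?'' so that $b$ fixes the condition that answers the question. If $y\in\mathcal P^2(\eta)$, the questions have the form ``$z\in y$?'' with $z\subseteq\eta$, and $b$ must also fix the value of a name for $z$. By the argument just given, this can be arranged if $X_{j,n}$ is again divided into infinitely many infinite blocks. So each application of the power set operation calls for one more level of the tree. Transfinitely many levels are unavoidable, since a set of rank at most $\beta$ is contained in $\mathcal P^\beta(\emptyset)$ and cannot witness the failure of $\mathsf{KWP}^*_\beta$. We therefore need well-founded trees of all ranks $\alpha<\kappa^+$. Each of them can be taken of size $\kappa$, but there are $\kappa^+$ of them and only $\kappa$ bits, so different trees must share bits. Since each step of the argument concerns finitely many trees and a bit that may be chosen ``far out'', it suffices that any two trees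 share only a bounded set of bits.

\section{The symmetric system}\label{sec:system}

Fix an infinite cardinal $\kappa$.

\subsection*{Eventually different functions}

\begin{lemma}\label{lem:evdiff}
There are functions $g_\alpha\colon\kappa\to\kappa$ for $\alpha<\kappa^+$ such that for $\alpha\ne\alpha'$ the set $\{m<\kappa:g_\alpha(m)=g_{\alpha'}(m)\}$ is bounded in $\kappa$.
\end{lemma}

\begin{proof}
Let $g_0$ be arbitrary. For $1\le\alpha<\kappa^+$, list $\{g_\xi:\xi<\alpha\}$ as $\{h_\nu:\nu<\kappa\}$, with repetitions if necessary. For $m<\kappa$ the set $\{h_\nu(m):\nu<m\}$ has fewer than $\kappa$ elements, so we can choose $g_\alpha(m)\in\kappa$ outside it. Then $g_\alpha(m)\ne h_\nu(m)$ for all $m>\nu$.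
\end{proof}

\subsection*{The forest}
A \emph{node} is a triple $c=(\alpha,j,t)$, where $1\le\alpha<\kappa^+$, $j<\omega$, and $t=\langle(\gamma_1,n_1),\dots,(\gamma_k,n_k)\rangle$ is a finite sequence with $k\ge0$, $\alpha>\gamma_1>\dots>\gamma_k$ and $n_1,\dots,n_k<\kappa$. We call $\alpha$ the \emph{index} of $c$, $k$ its \emph{depth}, and $n_1,\dots,n_k$ its \emph{labels}. The \emph{rank} $\rho(c)$ is $\gamma_k$ if $k\ge1$ and is $\alpha$ if $k=0$. Nodes of depth $0$ are \emph{roots}, nodes of rank $0$ are \emph{leaves}, and nodes of positive rank are \emph{internal}. The \emph{children} of $c$ are the nodes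
\[
c^\frown(\gamma,n)=(\alpha,j,t^\frown\langle(\gamma,n)\rangle)\qquad(\gamma<\rho(c),\ n<\kappa),
\]
and $c$ is their \emph{parent}. We write $(\alpha,j,t)\sqsubseteq(\alpha',j',t')$ if $\alpha=\alpha'$, $j=j'$ and $t$ is an initial segment of $t'$. For each node $c$, the nodes $e\sqsubseteq c$ form a finite chain, and $e\sqsubseteq c$, $e\ne c$ implies that $e$ has smaller depth and larger rank than $c$. Roots are internal because $\alpha\ge1$, so every leaf has a parent and at least one label. Every node $c$ has a leaf $\ell\sqsupseteq c$, namely $c$ itself or $c^\frown(0,0)$. There are at most $\kappa$ nodes of each index, hence $\kappa^+$ nodes in all.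

The forest is designed so that an internal node $c$ has children of \emph{every} rank below $\rho(c)$ with \emph{arbitrarily large} labels. The first property lets us descend to a prescribed rank in one step, and the second lets us avoid finitely many obstacles while doing so.

\subsection*{Coordinates}
Let $S=\kappa\times\kappa\times\kappa$, and call the first coordinate of $u\in S$ its \emph{height}. For each index $\alpha$ fix an injection $i_\alpha$ from the set of leaves of index $\alpha$ into $\kappa$. For a leaf $\ell$ of index $\alpha$ with largest label $m$, let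
\[
\iota(\ell)=(m,\ g_\alpha(m),\ i_\alpha(\ell))\in S.
\]
The third coordinate makes $\iota$ injective on the leaves of a fixed index. The second separates leaves of different indices at large heights. The first ensures that a large label produces a large height. For a node $c$ let $X_c=\{\iota(\ell):\ell\sqsupseteq c\text{ is a leaf}\}$ and $\chi_c=\chi_{X_c}$.
\begin{enumerate}
\item[(X1)] If $c$ is a leaf, then $X_c=\{\iota(c)\}$. If $c$ is internal, then $X_c$ is the disjoint union of the sets $X_s$ for the children $s$ of $c$.
\item[(X2)] Every point of $X_c$ has height at least each label of $c$.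
\item[(X3)] For indices $\alpha\ne\alpha'$ there is $\delta(\alpha,\alpha')<\kappa$ such that, if $\iota(\ell)=\iota(\ell')$ for leaves $\ell,\ell'$ of indices $\alpha,\alpha'$, then this point has height below $\delta(\alpha,\alpha')$.
\end{enumerate}
For (X1), a leaf $\ell\sqsupseteq c$ of an internal $c$ extends exactly one child of $c$, and $\iota$ is injective on leaves of the index of $c$. For (X2), the labels of $c$ are labels of every $\ell\sqsupseteq c$. For (X3), the height $m$ of the common point satisfies $g_\alpha(m)=g_{\alpha'}(m)$, and Lemma~\ref{lem:evdiff} applies.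

\subsection*{The filter}
Let $\mathbb P=\mathrm{Fin}(S,2)$ and $\mathcal G=[S]^{<\omega}$ be as in Section~\ref{sec:pairs}. Since $|S|=\kappa$, the forcing $\mathbb P$ is isomorphic to $\mathrm{Fin}(\kappa,2)$ and $|\mathbb P|=|\mathcal G|=|\mathbb P\cup\mathcal G|=\kappa$. A \emph{support} is a finite set $E$ of internal nodes, and $C_E$ is the set of children of elements of $E$. For a support $E$ and an ordinal $\beta$ let
\[
K_E=\bigcap_{c\in C_E}\ker\chi_c,\qquad K_E^\beta=\bigcap_{c\in C_E,\ \rho(c)<\beta}\ker\chi_c .
\]
Thus $K^0_E=\mathcal G$, the groups $K_E^\beta$ decrease as $\beta$ grows, and all of them contain $K_E$. Since $C_{E\cup E'}=C_E\cup C_{E'}$, we have $K_E\cap K_{E'}=K_{E\cup E'}$. Hence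
\[
\mathcal F=\{H\le\mathcal G:K_E\le H\text{ for some support }E\}
\]
is a filter of subgroups, and it is normal because $\mathcal G$ is abelian. Let $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$. If $\dot y\in\mathsf{HS}$ and $E$ is a support, there is a support $E'\supseteq E$ with $K_{E'}\le\mathrm{sym}(\dot y)$.

\begin{lemma}\label{lem:names}
For every node $c$ there is an $X_c$-pair $\dot o^0_c,\dot o^1_c$.
\end{lemma}

\begin{proof}
We use recursion on $\rho(c)$. If $c$ is a leaf with parent $c^-$, then $K_{\{c^-\}}\le\ker\chi_c$, and Lemma~\ref{lem:pairs}(a) applies to $u=\iota(c)$. If $c$ is internal, its children have smaller rank, and Lemma~\ref{lem:pairs}(b) applies to them by (X1), with $K=K_{\{c\}}$.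
\end{proof}

\subsection*{Fresh points}
In Section~\ref{sec:small} we chose $n$ with $(j,n)\notin E$ and a point of $X_{j,n}$ outside a finite set. The next lemma does the same in the forest. It is the only place where (X2) and (X3) are used.

\begin{lemma}\label{lem:fresh}
Let $E$ be a support, $d\subseteq S$ finite, $c$ an internal node, and $\beta<\rho(c)$. Then there are a child $c'$ of $c$ with $\rho(c')=\beta$ and a point $u\in X_{c'}\setminus d$ such that, for every $e\in C_E$,
\[
u\in X_e\iff e\sqsubseteq c'.
\]
\end{lemma}

\begin{proof}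
Let $\alpha$ be the index of $c$. Since $\kappa$ is a limit ordinal and $E,d$ are finite, there is $\delta<\kappa$ that is larger than all labels of nodes in $E$, all heights of points in $d$, and all ordinals $\delta(\alpha,\alpha')$ for indices $\alpha'\neq\alpha$ of nodes in $E$. Let $c'=c^\frown(\beta,\delta)$, let $\ell\sqsupseteq c'$ be a leaf, and let $u=\iota(\ell)$. By (X2) the height of $u$ is at least $\delta$, so $u\notin d$. If $e\sqsubseteq c'$, then $e\sqsubseteq\ell$ and $u\in X_e$.

Conversely, let $e\in C_E$ and $u\in X_e$, say $u=\iota(\ell')$ with $\ell'\sqsupseteq e$. The index $\alpha'$ of $e$ is the index of its parent, which lies in $E$. If $\alpha'\ne\alpha$, then by (X3) the height of $u$ is below $\delta(\alpha,\alpha')<\delta$, which is false. So $\alpha'=\alpha$, and $\ell'=\ell$ by injectivity. Now $e$ and $c'$ both lie in the chain of nodes $\sqsubseteq\ell$. If $e\not\sqsubseteq c'$, then $e$ properly extends $c'$, so the parent of $e$ extends $c'$ and has $\delta$ as a label. The parent is in $E$, contrary to the choice of $\delta$.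
\end{proof}

\section{What an element of $\mathcal P^\beta(\eta)$ depends on}\label{sec:invariance}

We show that a name for an element of $\mathcal P^\beta(\eta)$ that is fixed by $K_E$ has its value fixed by the larger group $K_E^\beta$. The induction step needs representatives of a coset $a+K_E$ that fix a given condition and the value of a given name one level down. The following lemma provides them.

\begin{lemma}[Correction]\label{lem:correct}
Let $\beta$ be an ordinal, $E\subseteq E'$ supports, $d\subseteq S$ finite, and $a\in K_E^{\beta+1}$. Then there is $b\in K_{E'}^\beta$ with $b\cap d=\emptyset$ and $a+b\in K_E$.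
\end{lemma}

\begin{proof}
Call $e\in C_E$ \emph{bad} for $a'\in\mathcal G$ if $\chi_e(a')=1$. So $a'\in K_E$ if and only if no node is bad for $a'$, and $a'\in K_E^{\beta+1}$ if and only if all nodes bad for $a'$ have rank at least $\beta+1$. Only finitely many nodes are bad for $a'$. Indeed, a bad node $e$ has a point $u\in a'\cap X_e$ and has the index of a node in $E$; for each of the finitely many such points and indices there is at most one leaf $\ell$ of that index with $\iota(\ell)=u$, and $e\sqsubseteq\ell$.

We remove bad nodes one at a time by adding single points. Adding a point of $X_c$ also changes the parity at the nodes $e\sqsubseteq c$, so we work from the deepest bad nodes toward the roots.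

\emph{One step.} Let $a'\in K_E^{\beta+1}$ have a bad node, and let $c$ be a bad node of maximal depth $k$. Then $\rho(c)\ge\beta+1$, so $c$ is internal. Moreover $c\notin E$. Otherwise all children $s$ of $c$ lie in $C_E$ and have depth $k+1$, so none is bad, and \eqref{eq:additive} with (X1) gives $\chi_c(a')=\sum_s\chi_s(a')=0$. Apply Lemma~\ref{lem:fresh} to $E'$, $d$, $c$ and $\beta$, and obtain $c'$ and $u\notin d$. The nodes $e\in C_{E'}$ with $u\in X_e$ satisfy $e\sqsubseteq c'$ and so have rank at least $\rho(c')=\beta$. Hence $\{u\}\in K^\beta_{E'}$. Next, $C_E\subseteq C_{E'}$, and $c'\notin C_E$ because its parent $c$ is not in $E$. So for $e\in C_E$ we have $u\in X_e$ if and only if $e\sqsubseteq c$. In passing from $a'$ to $a'+\{u\}$, the node $c$ ceases to be bad, and the only other nodes of $C_E$ whose parity changes are nodes $e\sqsubseteq c$ with $e\neq c$, which have depth below $k$ and rank above $\beta+1$. Thus $a'+\{u\}\in K_E^{\beta+1}$, it has no bad node of depth above $k$, and it has one bad node of depth $k$ fewer than $a'$.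

\emph{Iteration.} Start with $a'=a$ and repeat the step as long as there is a bad node. The pair consisting of the maximal depth of a bad node and the number of bad nodes of that depth decreases in the lexicographic order of $\omega\times\omega$, so the process ends after adding points $u_1,\dots,u_r$. Let $b=\{u_1\}+\dots+\{u_r\}$. Then $b\in K^\beta_{E'}$, $b\cap d=\emptyset$, and $a+b$ has no bad node.
\end{proof}

\begin{remark}\label{rem:correct}
The hypothesis $a\in K_E^{\beta+1}$ cannot be weakened to $a\in K_E^\beta$. Suppose $c\in C_E$ has rank exactly $\beta$ and $\chi_c(a)=1$. Then $\chi_c(b)=1$ for every $b\in a+K_E$. If $\beta=0$ and $\iota(c)\in d$, this contradicts $b\cap d=\emptyset$. If $\beta\ge1$ and $c\in E'$, every $b\in K^\beta_{E'}$ is even at all children of $c$, hence at $c$. This loss of one rank in the lemma is what matches ranks in the forest to iterations of the power set.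
\end{remark}

\begin{lemma}[Invariance]\label{lem:inv}
Let $\eta$ and $\beta\ge1$ be ordinals, $E$ a support, and $\dot x\in\mathsf{HS}$ with $K_E\le\mathrm{sym}(\dot x)$ and $\Vdash\dot x\in\mathcal P^\beta(\check\eta)$. Then $\Vdash a\dot x=\dot x$ for all $a\in K_E^\beta$.
\end{lemma}

\begin{proof}
Fix $\eta$. We use induction on $\beta$, for all $E$ and $\dot x$ simultaneously.

\emph{Successor case.} Assume $\Vdash\dot x\in\mathcal P^{\beta+1}(\check\eta)$ with $\beta\ge0$, that is, $\Vdash\dot x\subseteq\mathcal P^\beta(\check\eta)$, and let $a\in K_E^{\beta+1}$. It suffices to prove $\Vdash\dot x\subseteq a\dot x$, since applying $a$ then gives $\Vdash a\dot x\subseteq\dot x$. Suppose this fails. Then there are $p$ and $\dot y\in\mathsf{HS}$ with $p\Vdash\dot y\in\dot x\wedge\dot y\notin a\dot x$. We first find $q\le p$, a name $\dot z\in\mathsf{HS}$ and a support $E'\supseteq E$ such that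
\begin{equation}\label{eq:z}
q\Vdash\dot z=\dot y,\qquad\text{and}\qquad\Vdash b\dot z=\dot z\ \text{ for all }b\in K^\beta_{E'}.
\end{equation}
If $\beta=0$, then $p\Vdash\dot y\in\check\eta$; take $q\le p$ and $\xi<\eta$ with $q\Vdash\dot y=\check\xi$, and let $\dot z=\check\xi$ and $E'=E$. If $\beta\ge1$, let $q=p$ and $\dot z=\dot y\restriction\beta$, and take $E'\supseteq E$ with $K_{E'}\le\mathrm{sym}(\dot z)$. By Lemma~\ref{lem:restrict}, $q\Vdash\dot z=\dot y$ and $\Vdash\dot z\in\mathcal P^\beta(\check\eta)$, and the induction hypothesis for $E'$ and $\dot z$ gives the second part of \eqref{eq:z}.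

Lemma~\ref{lem:correct} with $d=\mathrm{dom}(q)$ gives $b\in K^\beta_{E'}$ with $bq=q$ and $a+b\in K_E$. Then $b\dot x=a(a+b)\dot x=a\dot x$. Applying $b$ to $q\Vdash\dot z\in\dot x$ gives $q\Vdash b\dot z\in a\dot x$, and by \eqref{eq:z} we get $q\Vdash\dot y\in a\dot x$. This contradicts $q\le p$.

\emph{Limit case.} Assume $\Vdash\dot x\in\mathcal P^\lambda(\check\eta)$ with $\lambda$ a limit, and let $a\in K_E^\lambda$. By the symmetry lemma $\Vdash a\dot x\in\mathcal P^\lambda(\check\eta)$. Let $G$ be generic. There is $\beta$ with $1\le\beta<\lambda$ such that both $\dot x^G$ and $(a\dot x)^G$ lie in $\mathcal P^\beta(\eta)^{M_G}$. The name $\dot x\restriction\beta$ is fixed by $K_E$ and forced to lie in $\mathcal P^\beta(\check\eta)$, and $a\in K_E^\lambda\le K^\beta_E$. By Lemma~\ref{lem:restrict} and the induction hypothesis,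
\[
\dot x^G=(\dot x\restriction\beta)^G=(a(\dot x\restriction\beta))^G=((a\dot x)\restriction\beta)^G=(a\dot x)^G.\qedhere
\]
\end{proof}

The lemma fails for $\beta=0$: if $\ell$ is a leaf with parent $\ell^-$, then $\dot o^0_\ell$ is a name for an element of $2=\mathcal P^0(2)$ fixed by $K_{\{\ell^-\}}$, and $\{\iota(\ell)\}\in\mathcal G=K^0_{\{\ell^-\}}$ changes its value. This is why the case $\beta=0$ of \eqref{eq:z} passes to a canonical name.

\section{Failure of $\mathsf{KWP}^*_\beta$ below $\kappa^+$}\label{sec:failure}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]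
Let $\mathcal S$ be the system of Section~\ref{sec:system}, where the assertions about $\mathbb P$ and $\mathcal G$ were checked. Let $\beta<\kappa^+$; by (P1) we may assume $\beta\ge1$. Put $\alpha=\beta+1<\kappa^+$, let $r_j=(\alpha,j,\emptyset)$ be the roots of index $\alpha$, and let
\[
\dot x_\alpha=\{(\check\jmath,\dot o^i_{r_j})^\bullet:j<\omega,\ i<2\}^\bullet,
\]
which is in $\mathsf{HS}$ by Lemmas~\ref{lem:names} and \ref{lem:pairs}(c) and names a nonempty set. Suppose that in some symmetric extension by $\mathcal S$ there are an ordinal $\eta$ and a surjection from $\mathcal P^\beta(\eta)$ onto the value of $\dot x_\alpha$. By the truth lemma there are $\dot f\in\mathsf{HS}$ and $p_0$ such that $p_0$ forces $\dot f$ to be a function from $\mathcal P^\beta(\check\eta)$ onto $\dot x_\alpha$. Let $E_0$ be a support with $K_{E_0}\le\mathrm{sym}(\dot f)$. As $E_0$ is finite, there is $j$ such that $r=r_j\notin E_0$. Take $p\le p_0$ and $\dot y\in\mathsf{HS}$ with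
\begin{equation}\label{eq:fy}
p\Vdash\dot y\in\mathcal P^\beta(\check\eta)\ \wedge\ \dot f(\dot y)=(\check\jmath,\dot o^0_r)^\bullet .
\end{equation}
Replacing $\dot y$ by $\dot y\restriction\beta$, we may assume $\Vdash\dot y\in\mathcal P^\beta(\check\eta)$. Let $E\supseteq E_0$ be a support with $K_E\le\mathrm{sym}(\dot y)$.

Since $\beta<\alpha=\rho(r)$, Lemma~\ref{lem:fresh} applies to $E$, $d=\mathrm{dom}(p)$, $r$ and $\beta$. It gives a child $c'$ of $r$ of rank $\beta$ and a point $u\in X_{c'}\setminus\mathrm{dom}(p)$. The nodes $e\sqsubseteq c'$ are $r$ and $c'$, and the root $r$ is not a child of any node. So $c'$ is the only node $e\in C_E$ that can satisfy $u\in X_e$. Let $a=\{u\}$.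
\begin{itemize}
\item $ap=p$, because $u\notin\mathrm{dom}(p)$.
\item $a\in K_E^\beta$, because $\rho(c')=\beta$ is not below $\beta$. Hence $\Vdash a\dot y=\dot y$ by Lemma~\ref{lem:inv}.
\item $a\in K_{E_0}$, because $C_{E_0}\subseteq C_E$ and $c'\notin C_{E_0}$, its parent $r$ not being in $E_0$. Hence $a\dot f=\dot f$.
\item $\chi_r(a)=1$, because $u\in X_{c'}\subseteq X_r$. Hence $a\dot o^0_r=\dot o^1_r$.
\end{itemize}
Applying $a$ to \eqref{eq:fy} gives $p\Vdash\dot f(a\dot y)=(\check\jmath,\dot o^1_r)^\bullet$, hence $p\Vdash\dot f(\dot y)=(\check\jmath,\dot o^1_r)^\bullet$. Together with \eqref{eq:fy} this yields $p\Vdash\dot o^0_r=\dot o^1_r$, contrary to the definition of an $X_r$-pair. Therefore $\Vdash_{\mathcal S}\neg\mathsf{KWP}^*_\beta$ for every $\beta<\kappa^+$.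

By Theorem~\ref{thm:upper}, whose proof does not depend on the present one, $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$, so $\kappa^+$ is the least $\alpha$ for which $\mathsf{KWP}^*_\alpha$ holds in the extension. Finally, the groups $K_E$ form a base of $\mathcal F$ of size at most $\kappa^+$, since there are $\kappa^+$ supports. By the second assertion of Theorem~\ref{thm:upper}, this base cannot have size at most $\kappa$.
\end{proof}

The infinitely many roots of each index serve one purpose, namely to find a root outside the support $E_0$ of $\dot f$. The support $E$ of $\dot y$ may well contain that root, and this is the case that Lemma~\ref{lem:inv} handles.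

\section{The upper bound}\label{sec:upper}

Let $(\mathbb P,\mathcal G,\mathcal F)$ be a symmetric system with $|\mathbb P\cup\mathcal G|=\kappa\ge\omega$, and let $\mathcal B$ be a base of $\mathcal F$; one may always take $\mathcal B=\mathcal F$.

Consider a set $x=\dot x^G$ with $\dot x\in\mathsf{HS}$, and list $\mathrm{dom}(\dot x)$ in $V$ as $\{\dot y_i:i<\theta\}$. The map $i\mapsto\dot y_i^G$ has range containing $x$, but it need not lie in $M_G$. Closing its name under $H_0=\mathrm{sym}(\dot x)$ produces a relation in $M_G$ that assigns to $i$ all the values $(k\dot y_i)^G$ with $k\in H_0$. To obtain a function, we attach to each of these values a tag $(k\sigma)^G$ that lies low in the hierarchy $\mathcal P^\zeta(\eta)$ and determines the value. So for each $H\in\mathcal B$ we look for one name $\sigma_H\in\mathsf{HS}$, fixed by $H$, such that $(\pi\sigma_H)^G=(\pi'\sigma_H)^G$ implies $(\pi\dot y)^G=(\pi'\dot y)^G$ for every $\dot y\in\mathsf{HS}$ fixed by $H$.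

Since $(\pi\dot y)^G=\dot y^{\,\pi^{-1}G}$, a first candidate is a name $\sigma^0_H$ such that $(\pi\sigma^0_H)^G$ records the filter $\pi^{-1}G$ up to $H$, that is, the set of $p$ such that $hp\in\pi^{-1}G$ for some $h\in H$. This is too coarse in general. In the system of height two in Section~\ref{sec:small}, let $H=K_{\{j\}}$. Any condition $p$ can be moved into any generic filter by some $h\in H$: flip the bits where $p$ disagrees with the filter, and restore evenness on each $X_{j,n}$ by a point outside $\mathrm{dom}(p)$. So the recorded set is always $\mathbb P$, although $H$ fixes $\dot o^0_j$ and other flips change its value. The information that is missing concerns the elements of $\dot y$, which are fixed by other groups $K\in\mathcal B$. We therefore iterate: at stage $\alpha+1$ the name for $H$ records the $H$-orbits of the names of stage $\alpha$ for all $K\in\mathcal B$.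

\subsection*{The names}
In $V$, fix an ordinal $\theta_0\ge\kappa^+$ and an injection $z\mapsto\#z$ from $\mathbb P\cup\mathcal B$ into $\theta_0$. Let $\hat z$ be the canonical name of the ordinal $\#z$; all automorphisms fix it. For $H\in\mathcal B$ and $\alpha<\kappa^+$ define, by recursion on $\alpha$,
\begin{align*}
\sigma^0_H&=\{(\hat p,hp):p\in\mathbb P,\ h\in H\},\\
\sigma^{\alpha+1}_H&=\{(\hat K,k\sigma^\alpha_K)^\bullet:K\in\mathcal B,\ k\in H\}^\bullet,\\
\sigma^\lambda_H&=\{(\check\alpha,\sigma^\alpha_H)^\bullet:\alpha<\lambda\}^\bullet\qquad(\lambda\text{ limit}).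
\end{align*}
Let $\zeta_0=1$, $\zeta_{\alpha+1}=\zeta_\alpha+3$, and $\zeta_\lambda=(\sup_{\alpha<\lambda}\zeta_\alpha)+3$ for limit $\lambda$. This sequence is increasing, and $\zeta_\alpha<\kappa^+$ for $\alpha<\kappa^+$ because $\kappa^+$ is regular.

\begin{lemma}\label{lem:sigma}
For $H\in\mathcal B$, $\alpha<\kappa^+$ and $\pi\in\mathcal G$ we have $H\le\mathrm{sym}(\sigma^\alpha_H)$, $\pi\sigma^\alpha_H\in\mathsf{HS}$, and $\Vdash\pi\sigma^\alpha_H\in\mathcal P^{\zeta_\alpha}(\check\theta_0)$.
\end{lemma}

\begin{proof}
We use induction on $\alpha$. Since $\mathsf{HS}$ is closed under $\mathcal G$ (this is where normality enters) and by the symmetry lemma, it suffices to treat $\pi=\mathrm{id}$. An element $h'\in H$ sends $(\hat p,hp)$ to $(\hat p,h'hp)$ and $(\hat K,k\sigma^\alpha_K)^\bullet$ to $(\hat K,h'k\sigma^\alpha_K)^\bullet$, so it fixes $\sigma^0_H$ and $\sigma^{\alpha+1}_H$; it fixes $\sigma^\lambda_H$ by the induction hypothesis. The domains consist of names in $\mathsf{HS}$ by the induction hypothesis, so $\sigma^\alpha_H\in\mathsf{HS}$. The value of $\sigma^0_H$ is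 a subset of $\theta_0$ in $M_G$. The value of $\sigma_H^{\alpha+1}$ is a set of pairs of elements of $\mathcal P^{\zeta_\alpha}(\theta_0)^{M_G}$, as $\#K\in\theta_0$. The value of $\sigma^\lambda_H$ is a set of pairs of elements of $\mathcal P^{\zeta}(\theta_0)^{M_G}$ with $\zeta=\sup_{\alpha<\lambda}\zeta_\alpha$, as $\lambda<\kappa^+\le\theta_0$. Now apply (P3).
\end{proof}

\subsection*{Stabilization}
The following definition takes place in $V$. Let $H\in\mathcal B$. For $(p,\pi,\pi')\in\mathbb P\times\mathcal G\times\mathcal G$ let $\delta_H(p,\pi,\pi')$ be the least $\alpha<\kappa^+$ with $p\Vdash\pi\sigma^\alpha_H\ne\pi'\sigma^\alpha_H$ if there is such an $\alpha$, and $0$ otherwise. Let $\delta_H$ be the supremum of these ordinals. There are at most $\kappa$ triples, so $\delta_H<\kappa^+$. This is the place where $|\mathbb P\cup\mathcal G|=\kappa$ is used.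

Now fix a generic filter $G$. For $\pi,\pi'\in\mathcal G$ write $\pi\sim^\alpha_H\pi'$ if $(\pi\sigma^\alpha_H)^G=(\pi'\sigma^\alpha_H)^G$, and write $\pi\sim_H\pi'$ for $\pi\sim_H^{\delta_H}\pi'$. These are equivalence relations on $\mathcal G$ in $V[G]$.

\begin{lemma}\label{lem:equiv}
Let $H,K\in\mathcal B$ and $\pi,\pi'\in\mathcal G$.
\begin{enumerate}
\item[(a)] If $\alpha\le\alpha'<\kappa^+$ and $\pi\sim^{\alpha'}_H\pi'$, then $\pi\sim^\alpha_H\pi'$.
\item[(b)] If $\pi\sim_H\pi'$, then $\pi\sim^\alpha_H\pi'$ for all $\alpha<\kappa^+$.
\item[(c)] If $\pi\sim_H\pi'$, then there is $k\in H$ with $\pi\sim_K\pi'k$.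
\end{enumerate}
\end{lemma}

\begin{proof}
The value of $\pi\sigma_H^{\alpha+1}$ is the set of pairs $(\#L,(\pi k\sigma^\alpha_L)^G)$ with $L\in\mathcal B$ and $k\in H$. Since $\#$ is injective, $\pi\sim^{\alpha+1}_H\pi'$ holds if and only if
\begin{equation}\label{eq:sections}
\{(\pi k\sigma^\alpha_L)^G:k\in H\}=\{(\pi'k\sigma^\alpha_L)^G:k\in H\}\qquad\text{for all }L\in\mathcal B.
\end{equation}

(a) For $L=H$ we have $k\sigma^\alpha_H=\sigma^\alpha_H$, so the two sides of \eqref{eq:sections} are $\{(\pi\sigma^\alpha_H)^G\}$ and $\{(\pi'\sigma^\alpha_H)^G\}$. Hence $\pi\sim_H^{\alpha+1}\pi'$ implies $\pi\sim^\alpha_H\pi'$. For limit $\lambda$, the value of $\pi\sigma^\lambda_H$ is the sequence $\langle(\pi\sigma^\alpha_H)^G:\alpha<\lambda\rangle$, so $\pi\sim^\lambda_H\pi'$ holds if and only if $\pi\sim^\alpha_H\pi'$ for all $\alpha<\lambda$. The claim follows by induction on $\alpha'$.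

(b) Suppose $\pi\not\sim^\alpha_H\pi'$. Some $p\in G$ forces $\pi\sigma^\alpha_H\ne\pi'\sigma^\alpha_H$. Then $\alpha_0=\delta_H(p,\pi,\pi')\le\delta_H$ satisfies $p\Vdash\pi\sigma^{\alpha_0}_H\ne\pi'\sigma^{\alpha_0}_H$, so $\pi\not\sim^{\alpha_0}_H\pi'$, and $\pi\not\sim_H\pi'$ by (a).

(c) By (b), $\pi\sim_H^{\delta_K+1}\pi'$. In \eqref{eq:sections} with $\alpha=\delta_K$ and $L=K$, the left side contains $(\pi\sigma_K^{\delta_K})^G$. So this set equals $(\pi'k\sigma_K^{\delta_K})^G$ for some $k\in H$.
\end{proof}

Part (c) relates the stabilized relations for different groups without loss of a stage. It allows an induction on names of arbitrary rank.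

\begin{lemma}\label{lem:determine}
Let $\dot x\in\mathsf{HS}$, $H\in\mathcal B$ with $H\le\mathrm{sym}(\dot x)$, and $\pi\sim_H\pi'$. Then $(\pi\dot x)^G=(\pi'\dot x)^G$.
\end{lemma}

\begin{proof}
We use induction on the rank of $\dot x$, for all $H,\pi,\pi'$ simultaneously. Since $\sim_H$ is symmetric, it suffices to prove $(\pi\dot x)^G\subseteq(\pi'\dot x)^G$. Let $y\in(\pi\dot x)^G$, say $y=(\pi\dot y)^G$ with $(\dot y,p)\in\dot x$ and $\pi p\in G$. The group $H\cap\mathrm{sym}(\dot y)$ is in $\mathcal F$, so it contains some $K\in\mathcal B$. By Lemma~\ref{lem:equiv}(c) there is $k\in H$ with $\pi\sim_K\pi'k$, and the induction hypothesis gives $y=(\pi'k\dot y)^G$.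

It remains to find a condition in $G$ that places $\pi'k\dot y$ into $\pi'\dot x$. We have $(\hat p,\pi p)\in\pi\sigma^0_K$ and $\pi p\in G$, so $\#p\in(\pi\sigma^0_K)^G$. By Lemma~\ref{lem:equiv}(b), $\pi\sim^0_K\pi'k$, so $\#p\in(\pi'k\sigma^0_K)^G$. As $\#$ is injective, this means that $\pi'khp\in G$ for some $h\in K$. Since $h$ fixes both $\dot x$ and $\dot y$, we have $(\dot y,hp)\in\dot x$. Since $k$ fixes $\dot x$, we have $(k\dot y,khp)\in\dot x$. Hence $(\pi'k\dot y,\pi'khp)\in\pi'\dot x$, and $y\in(\pi'\dot x)^G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]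
Let $G$ be generic and let $x\in M_G$ be nonempty, $x=\dot x^G$ with $\dot x\in\mathsf{HS}$. Let $H_0=\mathrm{sym}(\dot x)\in\mathcal F$. In $V$, list $\mathrm{dom}(\dot x)$ as $\{\dot y_i:i<\theta\}$, choose $K_i\in\mathcal B$ with $K_i\le\mathrm{sym}(\dot y_i)$, and put $\delta_i=\delta_{K_i}$ and $\sigma_i=\sigma_{K_i}^{\delta_i}$. Let
\[
\dot\Phi=\{((\check\imath,k\sigma_i)^\bullet,k\dot y_i)^\bullet:i<\theta,\ k\in H_0\}^\bullet .
\]
The listed names are in $\mathsf{HS}$ and are permuted by $H_0$, so $\dot\Phi\in\mathsf{HS}$ and $\Phi=\dot\Phi^G\in M_G$. The relation $\Phi$ is a function: if $(i,(k\sigma_i)^G)=(i',(k'\sigma_{i'})^G)$, then $i=i'$ and $k\sim_{K_i}k'$, so $(k\dot y_i)^G=(k'\dot y_i)^G$ by Lemma~\ref{lem:determine}. Its range contains every $\dot y_i^G$ (take $k=\mathrm{id}$) and hence contains $x$. Let $\eta=\max(\theta,\theta_0)$. By Lemma~\ref{lem:sigma} and (P3),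
\[
(i,(k\sigma_i)^G)\in\mathcal P^{\zeta_{\delta_i}+2}(\eta)^{M_G},\qquad\text{where }\zeta_{\delta_i}+2<\kappa^+ .
\]
Thus $\mathrm{dom}(\Phi)\subseteq\mathcal P^{\kappa^+}(\eta)^{M_G}$, and by (P1) the set $x$ is an image of $\mathcal P^{\kappa^+}(\eta)$ in $M_G$. This proves $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$.

Now suppose $|\mathcal B|\le\kappa$; this hypothesis is used only here. The ordinal $\delta=\sup_{H\in\mathcal B}\delta_H$ is defined in $V$, independently of $G$ and $x$, and $\delta<\kappa^+$. Let $\alpha=\zeta_\delta+2<\kappa^+$. Since $\zeta_{\delta_i}\le\zeta_\delta$ for all $i$, we have $\mathrm{dom}(\Phi)\subseteq\mathcal P^\alpha(\eta)^{M_G}$, and (P1) shows that $x$ is an image of $\mathcal P^\alpha(\eta)$ in $M_G$. Hence $\Vdash_{\mathcal S}\mathsf{KWP}^*_\alpha$.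
\end{proof}

\begin{thebibliography}{1}

\bibitem{KS}
Asaf Karagila and Jonathan Schilhan, \emph{Towards a theory of symmetric extensions}, arXiv:2602.17338 (2026).

\end{thebibliography}
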